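\title{Extreme points of convex-compact sets and the Axiom of Choice}

\begin{abstract}
A convex subset $K$ of a real Hausdorff locally convex space is convex-compact if every family of relatively closed convex subsets of $K$ with the finite intersection property has a common point. We prove in $\mathbf{ZFA}$, set theory with atoms and without choice, that the statement $\mathbf{VKM}$, ``every nonempty convex-compact convex set has an extreme point'', implies the Axiom of Choice and is therefore equivalent to it. To a tree of transfinite sequences we attach a convex set that is convex-compact without any choice and whose extreme points encode the maximal chains of the tree. The same construction characterizes the principles $\mathbf{DC}_\kappa$ of dependent choices by the existence of extreme points in products of Hilbert spaces.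
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathbf{ZFA}$: the set theory $\mathbf{ZF}$ with extensionality weakened so as to allow atoms, and without the Axiom of Choice. No form of choice is used unless it is named. The Axiom of Choice $\mathbf{AC}$ is the statement that for every family $(X_i)_{i\in I}$ of nonempty sets there is a function $f$ on $I$ with $f(i)\in X_i$ for all $i\in I$.

Vector spaces are real. A \emph{locally convex space} is a topological vector space in which $0$ has a base of convex neighborhoods, and it is always assumed to be Hausdorff. A point $x$ of a convex set $K$ is an \emph{extreme point} of $K$ if there are no $y\neq z$ in $K$ and $t\in(0,1)$ with $x=ty+(1-t)z$; we write $\operatorname{ext}K$ for the set of extreme points. A family of sets has the \emph{finite intersection property} (FIP) if each of its nonempty finite subfamilies has nonempty intersection.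

The Krein--Milman theorem provides extreme points in nonempty compact convex subsets of locally convex spaces. Its textbook proof, recalled in Section~\ref{sec:equiv}, applies compactness only to closed sets that are also convex, and this weaker property has a name.

\begin{definition}
A convex subset $K$ of a locally convex space is \emph{convex-compact} if every nonempty family of convex, relatively closed subsets of $K$ with the FIP has nonempty intersection.
\end{definition}

Compact convex sets are convex-compact. The interval $(0,1)$ is not, because of the sets $(0,\varepsilon]$, and $\mathbb R$ is not, because of the sets $[n,\infty)$; neither has an extreme point. On the other hand the closed unit ball of $\ell^2(\omega)$ is convex-compact in the norm topology (Proposition~\ref{prop:cc}) but not compact, since the unit vectors have mutual distance $\sqrt2$. We study the statement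
\begin{quote}
$\mathbf{VKM}$: every nonempty convex-compact convex subset of a locally convex space has an extreme point.
\end{quote}
This is form 286 in \cite{HR}. It is false without the Hausdorff convention: the line $\mathbb R$ with the indiscrete topology has only the closed sets $\emptyset$ and $\mathbb R$, so it would be convex-compact.

Let $\mathbf{HB}$ be the Hahn--Banach axiom: if $p:E\to\mathbb R$ is sublinear on a vector space $E$ and $f$ is a linear functional on a subspace $F\subseteq E$ with $f\le p$ on $F$, then $f$ extends to a linear functional $g$ on $E$ with $g\le p$. It is known that $\mathbf{HB}+\mathbf{VKM}$ implies $\mathbf{AC}$. The question whether $\mathbf{VKM}$ alone implies $\mathbf{AC}$ is stated as open in \cite{Morillon}.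

One might guess that it does not. The statement $\mathbf{VKM}$ is only as strong as the supply of convex-compact sets to which it can be applied, and the standard proofs of the usual compactness theorems for products and for dual balls use choice. So $\mathbf{VKM}$ could conceivably hold in a model without $\mathbf{AC}$ for lack of test cases. It turns out that $\mathbf{ZFA}$ itself supplies enough of them.

\begin{theorem}\label{thm:main}
In $\mathbf{ZFA}$, $\mathbf{VKM}$ implies $\mathbf{AC}$.
\end{theorem}

The proof uses neither $\mathbf{HB}$ nor the implication $\mathbf{HB}+\mathbf{VKM}\Rightarrow\mathbf{AC}$. The theorem holds in $\mathbf{ZF}$ as well, since $\mathbf{ZF}$ extends $\mathbf{ZFA}$, and it shows that no model of $\mathbf{ZFA}$ satisfies $\mathbf{VKM}+\neg\mathbf{AC}$.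

The test cases live in concrete spaces, which leads to two sharper statements. For a set $X$, let $\ell^2(X)$ be the set of all $x:X\to\mathbb R$ with
\[
\|x\|^2:=\sup\Big\{\sum_{\xi\in F}x(\xi)^2 : F\subseteq X \text{ finite}\Big\}<\infty .
\]
A \emph{filter base} is a nonempty family of nonempty sets such that the intersection of any two members contains a member. A filter base in a normed space is \emph{Cauchy} if it has members of arbitrarily small diameter, and it \emph{converges} to $p$ if every ball around $p$ contains a member. A \emph{Hilbert space} is an inner product space in which every Cauchy filter base converges. A product $\prod_{\alpha<\lambda}H_\alpha$ of Hilbert spaces carries the product of the norm topologies, which is locally convex and Hausdorff. We write $x_\alpha=\pi_\alpha(x)$ for the coordinates of $x$ and call a set $K$ in the product \emph{coordinatewise bounded} if each $\pi_\alpha(K)$ is norm-bounded.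

\begin{theorem}\label{thm:equiv}
In $\mathbf{ZFA}$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\mathbf{AC}$.
\item[(ii)] $\mathbf{VKM}$.
\item[(iii)] Every convex-compact convex subset $K$ of a locally convex space satisfies $K\subseteq\overline{\operatorname{conv}}(\operatorname{ext}K)$.
\item[(iv)] For every ordinal $\lambda$ and all sets $(X_\alpha)_{\alpha<\lambda}$, every nonempty closed convex coordinatewise bounded $K\subseteq\prod_{\alpha<\lambda}\ell^2(X_\alpha)$ has an extreme point.
\end{enumerate}
\end{theorem}

Fixing the length of the product in (iv) measures a fragment of choice. Let $\kappa$ be an infinite initial ordinal, that is, an infinite ordinal not in bijection with a smaller one; such a $\kappa$ is a limit ordinal, because $\alpha+1$ is in bijection with $\alpha$ for infinite $\alpha$. Let $S^{<\kappa}$ be the set of functions $s:\alpha\to S$ with $\alpha<\kappa$. The principle $\mathbf{DC}_\kappa$ says: if $S$ is a set and $R\subseteq S^{<\kappa}\times S$ is such that every $s\in S^{<\kappa}$ has some $y$ with $s\,R\,y$, then there is $f:\kappa\to S$ with $(f{\upharpoonright}\alpha)\,R\,f(\alpha)$ for all $\alpha<\kappa$.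 We write $\mathbf{DC}$ for $\mathbf{DC}_\omega$.

\begin{theorem}\label{thm:dc}
In $\mathbf{ZFA}$, for every infinite initial ordinal $\kappa$ the following are equivalent.
\begin{enumerate}
\item[(a)] $\mathbf{DC}_\kappa$.
\item[(b)] Every nonempty closed convex coordinatewise bounded subset of a product $\prod_{\alpha<\kappa}H_\alpha$ of Hilbert spaces has an extreme point.
\item[(c)] The same, with each $H_\alpha$ of the form $\ell^2(X_\alpha)$.
\end{enumerate}
Moreover, $\mathbf{DC}$ is equivalent to the statement that every nonempty bounded closed convex subset of a Hilbert space has an extreme point.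
\end{theorem}

Section~\ref{sec:idea} shows the method in its simplest case. Sections~\ref{sec:cc}--\ref{sec:main} prove Theorem~\ref{thm:main}, Section~\ref{sec:equiv} proves Theorem~\ref{thm:equiv}, and Sections~\ref{sec:hilbert} and~\ref{sec:dc} prove Theorem~\ref{thm:dc}.

\section{An extreme point as a choice}\label{sec:idea}

We want a convex set, defined from a nonempty set $X$ alone, each of whose extreme points names an element of $X$. The unit ball of $\ell^1(X)$ has this property. Let
\[
B_X=\Big\{m\in\mathbb R^X : \sum_{\xi\in F}|m(\xi)|\le 1\text{ for every finite }F\subseteq X\Big\},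
\]
and let $1_A$ denote the indicator function of a set $A$.

\begin{example}\label{ex:ball}
For $X\neq\emptyset$, the extreme points of $B_X$ are the functions $\pm1_{\{\xi\}}$, $\xi\in X$. Suppose first that $m\in B_X$ is nonzero at two points $\xi\ne\xi'$. For $|\varepsilon|<\min(|m(\xi)|,|m(\xi')|)$ let $m_\varepsilon$ arise from $m$ by multiplying the value at $\xi$ by $1+\varepsilon/|m(\xi)|$ and the value at $\xi'$ by $1-\varepsilon/|m(\xi')|$. This moves the amount $\varepsilon$ of absolute value from $\xi'$ to $\xi$. For finite $F$, put $F'=F\cup\{\xi,\xi'\}$; then $\sum_F|m_\varepsilon|\le\sum_{F'}|m_\varepsilon|=\sum_{F'}|m|\le1$. So $m_\varepsilon\in B_X$, and $m=\frac12(m_\varepsilon+m_{-\varepsilon})$ is not extreme. The remaining functions in $B_X$ are the $c1_{\{\xi\}}$ with $|c|\le1$, and for $|c|<1$ such a function lies inside the segment from $-1_{\{\xi\}}$ to $1_{\{\xi\}}$. Finally, if $\pm1_{\{\xi\}}=ty+(1-t)z$ with $y,z\in B_X$ and $t\in(0,1)$, then $y(\xi)=z(\xi)=\pm1$, so $y$ and $z$ vanish off $\xi$.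
\end{example}

Both the signs and the topology matter. Take $X=\omega$. The set $P$ of all $m\ge0$ with $\sum_n m(n)=1$ looks like a more natural candidate, but the sets $C_n=\{m\in P: m(k)=0\text{ for }k<n\}$ are convex, decreasing, relatively closed in $P$ whenever the evaluations are continuous, and have empty intersection. Replacing $\sum_n m(n)=1$ by $\sum_n m(n)\le1$ makes $0$ an extreme point, and $0$ names nothing. In the symmetric set $B_X$ the point $0$ is present, so $B_X$ and all products of such sets are nonempty at no cost, but $0$ is not extreme. As for the topology, the sets $C_n$ are closed in the $\ell^1$-norm, so $B_\omega$ is not convex-compact in that norm. In the $\ell^2$-norm the obstruction disappears: the uniform distribution on $k$ points has $\ell^2$-norm $k^{-1/2}$, so $0$ lies in the closure of every $C_n$.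

We therefore regard $B_X$ as a subset of $\ell^2(X)$. It lies in the unit ball, because $|m|\le1$ gives $\sum_Fm^2\le\sum_F|m|\le1$. It is closed, because $|x(\xi)|\le\|x\|$ makes the evaluations continuous on $\ell^2(X)$.

\begin{example}\label{ex:wo}
$\mathbf{VKM}$ yields a choice function for every family $(X_\alpha)_{\alpha<\lambda}$ of nonempty sets indexed by an ordinal. The set $K=\prod_{\alpha<\lambda}B_{X_\alpha}\subseteq\prod_{\alpha<\lambda}\ell^2(X_\alpha)$ contains $0$ and is closed, convex and coordinatewise bounded. Lemma~\ref{lem:ell2} and Proposition~\ref{prop:cc} below show that it is convex-compact. Let $m$ be an extreme point. Each $m_\alpha$ is extreme in $B_{X_\alpha}$, since a decomposition of $m_\alpha$, with the other coordinates left unchanged, is a decomposition of $m$. By Example~\ref{ex:ball} the support of $m_\alpha$ is a single point of $X_\alpha$, and this defines the choice function.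
\end{example}

The proof of Proposition~\ref{prop:cc} is a recursion along the index set, so the argument stops at well-ordered families. To reach $\mathbf{AC}$ we aim at a different task, whose steps are indexed by ordinals from the start: well-order a set $X$ by picking, at step $\alpha$, an element not picked before. Now the set to choose from depends on the earlier choices, and the right object is the tree $T$ of all possible histories, whose level $T_\alpha$ consists of the injections $\alpha\to X$. An extreme point of $\prod_\alpha B_{T_\alpha}$ picks one history on each nonempty level, with no coherence between levels. The remedy is to impose the $\ell^1$-constraint on all finite antichains of $T$ and not only on those inside one level. Two incomparable histories then compete for mass, as $\xi$ and $\xi'$ did in Example~\ref{ex:ball}, and an extreme point can support only a chain.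

\section{Convex-compactness without choice}\label{sec:cc}

We defined completeness by filter bases because the argument below produces small sets, not points, and passing to a Cauchy sequence would mean choosing a point from each of countably many sets. Three facts are used. A filter base has at most one limit: if it converges to $p$ and $q$, then balls of radius $\varepsilon$ around $p$ and $q$ contain members, which intersect, so $\|p-q\|\le2\varepsilon$. The limit $p$ lies in the closure of every member $B$, since every ball around $p$ contains a member and that member meets $B$; hence $\|y-p\|\le\operatorname{diam}B$ for $y\in B$. Finally, Cauchy sequences in a Hilbert space converge, because their tails form a Cauchy filter base.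

\begin{lemma}\label{lem:ell2}
For every set $X$, $\ell^2(X)$ is a Hilbert space.
\end{lemma}

\begin{proof}
For finite $F\subseteq X$ write $\|x\|_F=(\sum_Fx^2)^{1/2}$. Minkowski's inequality in $\mathbb R^F$ gives $\|x+y\|_F\le\|x\|+\|y\|$, so $\ell^2(X)$ is a vector space. Along the finite sets $F$, directed by inclusion, the increasing net $\|x\|_F^2$ converges to $\|x\|^2$. Since $\sum_Fxy=\frac14(\|x+y\|_F^2-\|x-y\|_F^2)$, the limit $\langle x,y\rangle=\lim_F\sum_Fxy$ exists. It is bilinear and symmetric, and $\langle x,x\rangle=\|x\|^2$ vanishes only for $x=0$.

Let $\mathcal B$ be a Cauchy filter base. We define the limit pointwise by an explicit formula. Fix $\xi\in X$. Any two bounded members $B,B'$ intersect, so $\inf_{y\in B}y(\xi)\le\sup_{y\in B'}y(\xi)$. Bounded members exist, so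
\[
x(\xi):=\sup\Big\{\inf_{y\in B}y(\xi): B\in\mathcal B\text{ bounded}\Big\}
\]
is a real number with $\inf_{y\in B}y(\xi)\le x(\xi)\le\sup_{y\in B}y(\xi)$ for every bounded $B\in\mathcal B$. The two bounds differ by at most $\operatorname{diam}B$, hence $|y(\xi)-x(\xi)|\le\operatorname{diam}B$ for all $y\in B$.

Let $B\in\mathcal B$ have diameter at most $\delta$ and let $y\in B$. Fix a finite $F\subseteq X$ and $\eta>0$. The intersection of $B$ with a member of diameter at most $\eta$ contains a member $B'$. For $y'\in B'$ we have $\|y-y'\|\le\delta$ and $|y'(\xi)-x(\xi)|\le\eta$ for all $\xi$, so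
\[
\|y-x\|_F\le\|y-y'\|_F+\|y'-x\|_F\le\delta+\eta\sqrt{|F|}.
\]
Letting $\eta\to0$ and taking the supremum over $F$ gives $\|y-x\|\le\delta$. Thus $y-x\in\ell^2(X)$, so $x\in\ell^2(X)$, and $B$ lies in the closed ball of radius $\delta$ around $x$. As $\delta$ can be arbitrarily small, $\mathcal B$ converges to $x$.
\end{proof}

To find a common point of a family of convex sets without choosing, we need a point that the family itself singles out. For one convex set $D$ in a Hilbert space, the parallelogram law shows that the points of nearly minimal norm form a set of small diameter. For a family, the distance from $0$ grows as the sets shrink, and the relevant quantity is the largest distance that the family forces.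

\begin{lemma}\label{lem:canonical}
Let $E$ be a vector space, $H$ a Hilbert space, $\pi:E\to H$ linear, and $K\subseteq E$ a set with $\pi(K)$ bounded. Let $\mathcal D$ be a nonempty family of nonempty convex subsets of $K$ that is closed under finite intersections. Put
\[
d_D=\inf_{x\in D}\|\pi(x)\|^2,\qquad d=\sup_{D\in\mathcal D}d_D,\qquad D_\varepsilon=\{x\in D:\|\pi(x)\|^2\le d+\varepsilon\},
\]
and call a pair $(D,\varepsilon)$ with $D\in\mathcal D$ and $\varepsilon>0$ admissible if $d_D>d-\varepsilon$. Then the sets $\pi(D_\varepsilon)$, for $(D,\varepsilon)$ admissible, form a Cauchy filter base, and its limit $p$ has the following property: for every $D\in\mathcal D$ and $\eta>0$ there is $x\in D$ with $\|\pi(x)-p\|\le\eta$.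
\end{lemma}

\begin{proof}
The number $d$ is finite because $\pi(K)$ is bounded, so for every $\varepsilon>0$ there is an admissible pair $(D,\varepsilon)$. Let $(D,\varepsilon)$ be admissible. The set $D_\varepsilon$ is nonempty since $d_D\le d<d+\varepsilon$. If $x,y\in D_\varepsilon$, then $\frac{x+y}2\in D$ by convexity, so with $a=\pi(x)$ and $b=\pi(y)$,
\[
\|a-b\|^2=2\|a\|^2+2\|b\|^2-4\Big\|\frac{a+b}2\Big\|^2\le4(d+\varepsilon)-4(d-\varepsilon)=8\varepsilon .
\]
Hence $\operatorname{diam}\pi(D_\varepsilon)\le\sqrt{8\varepsilon}$. If $(D,\varepsilon)$ and $(D',\varepsilon')$ are admissible and $\varepsilon''=\min(\varepsilon,\varepsilon')$, then $d_{D\cap D'}\ge\max(d_D,d_{D'})>d-\varepsilon''$. So $(D\cap D',\varepsilon'')$ is admissible, and $(D\cap D')_{\varepsilon''}\subseteq D_\varepsilon\cap D'_{\varepsilon'}$. This proves the first claim.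

Let $D\in\mathcal D$ and $\eta>0$. Put $\varepsilon=\eta^2/8$ and take $D'$ with $(D',\varepsilon)$ admissible. Then $d_{D\cap D'}\ge d_{D'}>d-\varepsilon$, so $(D\cap D',\varepsilon)$ is admissible. Any $x\in(D\cap D')_\varepsilon$ lies in $D$ and satisfies $\|\pi(x)-p\|\le\operatorname{diam}\pi((D\cap D')_\varepsilon)\le\eta$.
\end{proof}

In a product one cannot apply the lemma to all coordinates independently. For the single set $C=\{x\in[0,1]^2:x_0+x_1=1\}$ it returns $0$ in each coordinate, and $(0,0)\notin C$. One has to record the value $p_0=0$ first, by adding the sets $\{|x_0|\le\varepsilon\}$ to the family. On $C\cap\{|x_0|\le\varepsilon\}$ we have $x_1\ge1-\varepsilon$, so the lemma now returns $p_1=1$, and $(0,1)\in C$. The coordinates must be treated one after another, and this is where a well-ordering of the index set is used.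

\begin{proposition}\label{prop:cc}
Let $\lambda$ be an ordinal, $(H_\alpha)_{\alpha<\lambda}$ Hilbert spaces and $E=\prod_{\alpha<\lambda}H_\alpha$. Every nonempty closed convex coordinatewise bounded set $K\subseteq E$ is convex-compact.
\end{proposition}

\begin{proof}
Let $\mathcal C$ be a nonempty family of convex, relatively closed subsets of $K$ with the FIP. By recursion on $\alpha<\lambda$ we define $p_\alpha\in H_\alpha$. Given $(p_\beta)_{\beta<\alpha}$, where $\alpha\le\lambda$, let
\[
\mathcal C_\alpha=\mathcal C\cup\{U_{\beta,\eta}:\beta<\alpha,\ \eta>0\},\qquad U_{\beta,\eta}=\{x\in K:\|x_\beta-p_\beta\|\le\eta\}.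
\]
All members of $\mathcal C_\alpha$ are convex subsets of $K$. If $\alpha<\lambda$ and $\mathcal C_\alpha$ has the FIP, let $\mathcal D_\alpha$ be the set of intersections of nonempty finite subfamilies of $\mathcal C_\alpha$, and let $p_\alpha$ be the point that Lemma~\ref{lem:canonical} assigns to $\pi_\alpha$ and $\mathcal D_\alpha$; otherwise let $p_\alpha=0$. The point $p_\alpha$ is the unique limit of a filter base defined from $\mathcal C$ and $(p_\beta)_{\beta<\alpha}$, so the recursion involves no choice.

We show by induction that $\mathcal C_\alpha$ has the FIP for all $\alpha\le\lambda$. For $\alpha=0$ this is the hypothesis. For limit $\alpha$, a finite subfamily of $\mathcal C_\alpha$ involves finitely many $\beta<\alpha$ and so is contained in some $\mathcal C_{\alpha'}$ with $\alpha'<\alpha$. For the successor step, the sets $U_{\alpha,\eta}$ increase with $\eta$, so the intersection of a finite subfamily of $\mathcal C_{\alpha+1}$ contains a set $D\cap U_{\alpha,\eta}$ with $D\in\mathcal D_\alpha$ and $\eta>0$. This set is nonempty by Lemma~\ref{lem:canonical}.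

Let $p=(p_\alpha)_{\alpha<\lambda}\in E$ and $C\in\mathcal C$. Every neighborhood of $p$ contains a set $\{x\in E:\|x_\beta-p_\beta\|\le\eta\text{ for }\beta\in F\}$ with $F\subseteq\lambda$ finite and $\eta>0$, and $C$ meets this set because $\mathcal C_\lambda$ has the FIP. So $p\in\overline C$. Since $K$ is closed, $p\in K$; since $C$ is relatively closed in $K$, $p\in C$. Hence $p\in\bigcap\mathcal C$.
\end{proof}

Boundedness was used to make $d$ finite and closedness to place $p$ in $K$; the sets $\mathbb R$ and $(0,1)$ show that neither can be dropped.

\section{The convex set of a tree}\label{sec:tree}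

A \emph{sequence tree} is a nonempty set $T$ of functions whose domains are ordinals, closed under restriction to smaller ordinals and ordered by $\subseteq$. Its elements are called nodes. Put
\[
T_\alpha=\{s\in T:\operatorname{dom}s=\alpha\},\qquad T_{\ge v}=\{s\in T:s\supseteq v\},
\]
the $\alpha$-th \emph{level} and the \emph{cone} above $v$. A \emph{chain} is a set of pairwise comparable nodes and an \emph{antichain} is a set of pairwise incomparable nodes. Each level is an antichain. If $s,s'$ are incomparable, they differ at some $\gamma\in\operatorname{dom}s\cap\operatorname{dom}s'$: one of the two domains is contained in the other, and agreement on it would make the nodes comparable. Define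
\[
K(T)=\Big\{m\in\mathbb R^T:\sum_{s\in A}|m(s)|\le1\text{ for every finite antichain }A\subseteq T\Big\}.
\]

\begin{proposition}\label{prop:KT}
Let $T$ be a sequence tree and $\lambda$ an ordinal with $T=\bigcup_{\alpha<\lambda}T_\alpha$. Identify $m\in\mathbb R^T$ with $(m{\upharpoonright}T_\alpha)_{\alpha<\lambda}$. Then $K(T)$ is a nonempty closed convex coordinatewise bounded subset of $\prod_{\alpha<\lambda}\ell^2(T_\alpha)$, contained in the product of the unit balls. In particular it is convex-compact.
\end{proposition}

\begin{proof}
If $m\in K(T)$, then $m{\upharpoonright}T_\alpha\in B_{T_\alpha}$ because subsets of $T_\alpha$ are antichains, and $B_{T_\alpha}$ lies in the unit ball of $\ell^2(T_\alpha)$ by Section~\ref{sec:idea}. The set $K(T)$ contains $0$. For each finite antichain $A$ the function $m\mapsto\sum_A|m|$ is convex, and it is continuous on the product since the evaluations are. So $K(T)$ is convex and closed. Lemma~\ref{lem:ell2} and Proposition~\ref{prop:cc} give the last claim.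
\end{proof}

The constraints bind only incomparable nodes. An antichain meets a chain in at most one node, so
\begin{equation}\label{eq:chain}
\text{every } m\in\mathbb R^T \text{ with } |m|\le1 \text{ whose support is a chain belongs to } K(T).
\end{equation}
If $T$ is a chain, $K(T)$ is the cube $[-1,1]^T$. If $T$ consists of the root $\emptyset$ and one level $T_1$, then $K(T)=[-1,1]\times B_{T_1}$. In general we expect that mass can be moved between two incomparable nodes of the support. The computation in Example~\ref{ex:ball} does not carry over, however: there we added the two points to $F$, and an antichain need not remain an antichain when two nodes are added.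

\begin{example}\label{ex:tree}
Let $T=\{\emptyset,a,b,c\}$ with $a=(0)$, $b=(1)$, $c=(1,0)$. The maximal antichains are $\{\emptyset\}$, $\{a,b\}$, $\{a,c\}$, so $K(T)$ is given by
\[
|m(\emptyset)|\le1,\qquad |m(a)|+|m(b)|\le1,\qquad|m(a)|+|m(c)|\le1 .
\]
Let $m=(1,\frac12,\frac12,\frac12)$ in the order $\emptyset,a,b,c$. Moving $\varepsilon>0$ from $b$ to $a$ violates the constraint for $\{a,c\}$: we must also lower the value above $b$. Moving $\varepsilon$ from $c$ to $a$ violates the constraint for $\{a,b\}$: we must also lower the value below $c$, down to the node where the path to $c$ leaves the path to $a$. Lowering $m$ on the whole cone $T_{\ge b}=\{b,c\}$ works. The functions $m_\varepsilon=(1,\frac12+\varepsilon,\frac12-\varepsilon,\frac12-\varepsilon)$, $|\varepsilon|\le\frac12$, satisfy all three constraints, and $m=\frac12(m_\varepsilon+m_{-\varepsilon})$. The endpoints $\varepsilon=\pm\frac12$ are the indicator functions of the two maximal chains $\{\emptyset,a\}$ and $\{\emptyset,b,c\}$.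
\end{example}

So mass has to be moved between the two cones that start right above the splitting point. The mass of a cone is the supremum $N$ of $\sum_A|m|$ over the finite antichains $A$ in it, and multiplying $m$ on the cone by $1+\varepsilon/N$ changes this supremum to exactly $N+\varepsilon$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[fill=gray!15] (-1.6,2.2) -- (-2.7,4.2) -- (-0.5,4.2) -- cycle;
\draw[fill=gray!15] (1.6,2.2) -- (0.5,4.2) -- (2.7,4.2) -- cycle;
\draw (0,0) -- (0,1.4) -- (-1.6,2.2);
\draw (0,1.4) -- (1.6,2.2);
\draw (0,0.6) -- (3.6,1.8);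
\fill (0,0) circle (1.8pt) node[below] {$\emptyset$};
\fill (0,0.6) circle (1.8pt) node[left] {$u$};
\fill (0,1.4) circle (1.8pt) node[above] {$r$};
\fill (-1.6,2.2) circle (1.8pt) node[below left] {$v$};
\fill (1.6,2.2) circle (1.8pt) node[right] {$v'$};
\fill (-1.8,3.4) circle (1.8pt) node[right] {$s$};
\fill (1.5,3.1) circle (1.8pt) node[above] {$s'$};
\fill (3.6,1.8) circle (1.8pt) node[right] {$q$};
\node[above] at (-1.6,4.2) {$1+\varepsilon/N$};
\node[above] at (1.6,4.2) {$1-\varepsilon/N'$};
\end{tikzpicture}
\caption{Two incomparable nodes $s,s'$ of a tree split right above their largest common initial segment $r$. A function $m$ on the tree is perturbed by the indicated factors on the cones above $v$ and $v'$. A node outside both cones is either an initial segment of $r$, like $u$, and lies below every node of the cones, or it is incomparable with every node of the cones, like $q$.}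
\label{fig:cones}
\end{figure}

\begin{proposition}\label{prop:ext}
Let $T$ be a sequence tree. A function $m$ is an extreme point of $K(T)$ if and only if $|m|=1_C$ for some maximal chain $C$ of $T$.
\end{proposition}

\begin{proof}
Let $m$ be an extreme point and $C$ its support.

\emph{Step 1: $C$ is a chain.} Suppose that $s,s'\in C$ are incomparable. Let $\gamma$ be least with $s(\gamma)\neq s'(\gamma)$ and put
\[
r=s{\upharpoonright}\gamma=s'{\upharpoonright}\gamma,\qquad v=s{\upharpoonright}(\gamma+1),\qquad v'=s'{\upharpoonright}(\gamma+1);
\]
see Figure~\ref{fig:cones}. These are nodes, $s\in T_{\ge v}$ and $s'\in T_{\ge v'}$. Every node of $T_{\ge v}$ is incomparable with every node of $T_{\ge v'}$, since they differ at $\gamma$. We also claim: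
\begin{equation}\label{eq:star}
\text{if } u\notin T_{\ge v}\text{ is comparable with some } w\in T_{\ge v},\text{ then } u\subseteq r,
\end{equation}
and the same for $v'$. Indeed $u\supseteq w$ would give $u\supseteq v$, so $u\subseteq w$. Then $u$ and $v$ are both restrictions of $w$, and $\operatorname{dom}u\ge\gamma+1$ would again give $u\supseteq v$. Hence $\operatorname{dom}u\le\gamma$ and $u\subseteq w{\upharpoonright}\gamma=r$. The argument for $v'$ is the same, as $v'{\upharpoonright}\gamma=r$.

Let $N$ be the supremum of $\sum_A|m|$ over finite antichains $A\subseteq T_{\ge v}$, and let $N'$ be the corresponding supremum for $T_{\ge v'}$. Then $0<|m(s)|\le N\le1$ and $0<|m(s')|\le N'\le1$. For real $\varepsilon$ with $|\varepsilon|<\min(N,N')$ define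
\[
m_\varepsilon=\begin{cases}(1+\varepsilon/N)\,m&\text{on }T_{\ge v},\\ (1-\varepsilon/N')\,m&\text{on }T_{\ge v'},\\ m&\text{elsewhere.}\end{cases}
\]
Both factors are positive. We show that $m_\varepsilon\in K(T)$. Let $A$ be a finite antichain.

Suppose first that $A$ contains a node $u\subseteq r$. Every node of $T_{\ge v}\cup T_{\ge v'}$ properly extends $u$, so it is not in $A$. Hence $\sum_A|m_\varepsilon|=\sum_A|m|\le1$.

Suppose now that $A$ contains no such node, and let $Q=A\setminus(T_{\ge v}\cup T_{\ge v'})$. By \eqref{eq:star}, no node of $Q$ is comparable with a node of $T_{\ge v}\cup T_{\ge v'}$. So for all finite antichains $A_1\subseteq T_{\ge v}$ and $A_2\subseteq T_{\ge v'}$ the disjoint union $Q\cup A_1\cup A_2$ is an antichain, and $\sum_Q|m|+\sum_{A_1}|m|+\sum_{A_2}|m|\le1$. Taking suprema over $A_1$ and $A_2$ separately gives $\sum_Q|m|+N+N'\le1$. This inequality replaces the enlargement of $F$ in Example~\ref{ex:ball}. Since $\sum_{A\cap T_{\ge v}}|m|\le N$ and $\sum_{A\cap T_{\ge v'}}|m|\le N'$,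
\[
\sum_A|m_\varepsilon|\le\sum_Q|m|+\Big(1+\frac\varepsilon N\Big)N+\Big(1-\frac\varepsilon{N'}\Big)N'=\sum_Q|m|+N+N'\le1 .
\]
For $\varepsilon\ne0$ we have $m=\frac12(m_\varepsilon+m_{-\varepsilon})$ and $m_\varepsilon(s)\neq m_{-\varepsilon}(s)$, which contradicts extremality.

\emph{Step 2: $|m|=1$ on $C$.} If $0<|m(s)|<1$, let $\delta=1-|m(s)|$. The two functions $m\pm\delta1_{\{s\}}$ have support contained in the chain $C$ and absolute value at most $1$. They lie in $K(T)$ by \eqref{eq:chain} and have midpoint $m$, a contradiction.

\emph{Step 3: the chain $C$ is maximal.} If $s\notin C$ and $C\cup\{s\}$ is a chain, then $m(s)=0$, and $m\pm1_{\{s\}}\in K(T)$ by \eqref{eq:chain}. Their midpoint is $m$, a contradiction.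

Conversely, let $|m|=1_C$ with $C$ a maximal chain. Then $m\in K(T)$ by \eqref{eq:chain}. Let $m=ty+(1-t)z$ with $y,z\in K(T)$ and $t\in(0,1)$. For $c\in C$ we have $|y(c)|,|z(c)|\le1$ and $m(c)=\pm1$ is an endpoint of $[-1,1]$, so $y(c)=z(c)=m(c)$. For $s\notin C$ the set $C\cup\{s\}$ is not a chain, so some $c\in C$ is incomparable with $s$. The constraint for $\{s,c\}$ reads $|y(s)|+1\le1$ and $|z(s)|+1\le1$, so $y(s)=z(s)=0$. Hence $y=z=m$.
\end{proof}

\section{From maximal chains to well-orderings}\label{sec:main}

\begin{lemma}\label{lem:branch}
Let $C$ be a maximal chain of a sequence tree $T$ and $f=\bigcup C$. Then $f$ is a function whose domain is an ordinal, any two elements of $\operatorname{dom}f$ lie in the domain of one $s\in C$, and no node of $T$ properly extends $f$.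
\end{lemma}

\begin{proof}
Of any two members of $C$ one extends the other. So $f$ is a function and the second claim holds; the domain of $f$ is a union of ordinals, hence an ordinal. A node $g\supsetneq f$ would properly extend every member of $C$, so $g\notin C$ and $C\cup\{g\}$ would be a larger chain.
\end{proof}

Recall Hartogs' theorem: for every set $X$ there is a least ordinal that does not inject into $X$. Its proof uses no choice and does not look at the nature of the elements of $X$. The well-orderings of subsets of $X$ form a set, by Replacement their order types form a set, and an ordinal injects into $X$ exactly when it is one of these order types.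

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume $\mathbf{VKM}$ and let $X$ be a set, with Hartogs ordinal $\lambda$. Let $T$ be the collection of all injections $s:\alpha\to X$ with $\alpha$ an ordinal. For such an $s$ we have $\alpha<\lambda$, since otherwise $s{\upharpoonright}\lambda$ would inject $\lambda$ into $X$. So $T$ is a set, a subset of the power set of $\lambda\times X$. It contains $\emptyset$ and is closed under restriction, so it is a sequence tree with $T=\bigcup_{\alpha<\lambda}T_\alpha$. By Proposition~\ref{prop:KT}, $K(T)$ is a nonempty convex-compact convex subset of a locally convex space. By $\mathbf{VKM}$ it has an extreme point, and by Proposition~\ref{prop:ext} the tree $T$ has a maximal chain $C$.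

Let $f=\bigcup C$. By Lemma~\ref{lem:branch}, $f$ is a function from an ordinal $\delta$ to $X$, and it is injective because any two points of $\delta$ lie in the domain of an injection $s\subseteq f$. If some $\xi\in X$ were not in the range of $f$, then $f\cup\{(\delta,\xi)\}$ would be an injection $\delta+1\to X$, that is, a node properly extending $f$, contrary to Lemma~\ref{lem:branch}. So $f$ is a bijection from $\delta$ onto $X$, and $X$ can be well-ordered.

Given a family $(X_i)_{i\in I}$ of nonempty sets, well-order $\bigcup_{i\in I}X_i$ and send $i$ to the least element of $X_i$. This proves $\mathbf{AC}$.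
\end{proof}

\begin{remark}
The topology of $\prod_\alpha\ell^2(T_\alpha)$ is finer than that of pointwise convergence on $T$, so a pointwise relatively closed subset of $K(T)$ is relatively closed in the sense of Proposition~\ref{prop:KT}. Hence $K(T)$ is also convex-compact as a subset of $\mathbb R^T$ with the product topology. The spaces $\ell^2(T_\alpha)$ are the tool that proves this: they let the recursion treat a whole level, which need not be well-ordered, in one step.
\end{remark}

\section{The Krein--Milman theorem for convex-compact sets}\label{sec:equiv}

A \emph{face} of a convex set $K$ is a convex set $F\subseteq K$ such that $a,b\in K$, $t\in(0,1)$ and $ta+(1-t)b\in F$ imply $a,b\in F$. An intersection of faces is a face. If $G$ is a face of $F$ and $F$ is a face of $K$, then $G$ is a face of $K$: from $ta+(1-t)b\in G\subseteq F$ we get $a,b\in F$ and then $a,b\in G$. A singleton $\{x\}\subseteq K$ is a face if and only if $x\in\operatorname{ext}K$, as both conditions say that $x=ta+(1-t)b$ forces $a=b=x$.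

The next lemma needs no choice. It replaces the fact that a continuous function on a compact set attains its maximum.

\begin{lemma}\label{lem:max}
Let $K$ be a convex-compact convex set, $F$ a nonempty relatively closed face of $K$, and $\varphi$ a continuous linear functional. Then $\varphi$ attains its maximum on $F$, and the set $F^\varphi$ of points of $F$ where it does so is a nonempty relatively closed face of $K$.
\end{lemma}

\begin{proof}
Let $c=\sup_F\varphi\in(-\infty,\infty]$. The sets $\{x\in F:\varphi(x)\ge b\}$ for real $b<c$ are nonempty, convex, relatively closed in $K$ and nested, so they have a common point $x_0$. Then $\varphi(x_0)\ge b$ for all $b<c$, so $c<\infty$ and $\varphi(x_0)=c$. The set $F^\varphi=\{x\in F:\varphi(x)=c\}$ is convex and relatively closed. If $a,b\in F$ and $ta+(1-t)b\in F^\varphi$ with $t\in(0,1)$, then $t\varphi(a)+(1-t)\varphi(b)=c$ with $\varphi(a),\varphi(b)\le c$, so $a,b\in F^\varphi$. Thus $F^\varphi$ is a face of $F$, hence of $K$.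
\end{proof}

Under $\mathbf{AC}$ we have Zorn's lemma and the Hahn--Banach separation theorem: if $D$ is a nonempty closed convex subset of a locally convex space and $x\notin D$, there is a continuous linear functional $\varphi$ with $\varphi(x)>\sup_D\varphi$. Points are closed in a Hausdorff space, so the case $D=\{y\}$ shows that continuous linear functionals separate points.

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(i)$\Rightarrow$(iii). Assume $\mathbf{AC}$ and let $K\ne\emptyset$ be convex and convex-compact. We first show that every nonempty relatively closed face $F_0$ of $K$ contains an extreme point of $K$. Order the nonempty relatively closed faces of $K$ contained in $F_0$ by inclusion. A nonempty chain of them has the FIP, so its intersection is nonempty by convex-compactness, and it is a relatively closed face. Zorn's lemma gives a minimal element $F$. If $F$ had two points $x\neq y$, take a continuous linear $\varphi$ with $\varphi(x)>\varphi(y)$. Then $y\notin F^\varphi$, and Lemma~\ref{lem:max} contradicts the minimality of $F$. So $F$ is a singleton face, that is, an extreme point.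

With $F_0=K$ we see that $D=\overline{\operatorname{conv}}(\operatorname{ext}K)$ is nonempty. Suppose that $x\in K\setminus D$ and take a continuous linear $\varphi$ with $\varphi(x)>\sup_D\varphi$. The face $K^\varphi$ of Lemma~\ref{lem:max} contains some $e\in\operatorname{ext}K\subseteq D$, and $\varphi(e)=\max_K\varphi\ge\varphi(x)>\sup_D\varphi\ge\varphi(e)$, a contradiction.

(iii)$\Rightarrow$(ii). Since $\overline{\operatorname{conv}}(\emptyset)=\emptyset$, a nonempty $K$ as in (iii) has $\operatorname{ext}K\neq\emptyset$.

(ii)$\Rightarrow$(iv). The sets in (iv) are convex-compact by Lemma~\ref{lem:ell2} and Proposition~\ref{prop:cc}.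

(iv)$\Rightarrow$(i). The proof of Theorem~\ref{thm:main} applies $\mathbf{VKM}$ only to sets $K(T)$, which are of the form in (iv) by Proposition~\ref{prop:KT}.
\end{proof}

\begin{remark}
A convex-compact convex set $K$ is closed, so the inclusion in (iii) is an equality. Let $x\in\overline K$ and let $V$ range over the closed convex neighborhoods of $0$. The sets $K\cap(x+V)$ are convex, relatively closed and have the FIP, so they have a common point, and it suffices to see that $\bigcap V=\{0\}$. Given $y\ne0$, take a convex neighborhood $U$ of $0$ with $y\notin U$ and let $W=\frac12(U\cap-U)$. Then $\overline W$ is one of the sets $V$, and $\overline W\subseteq W+W\subseteq U$.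
\end{remark}

\section{Extreme points in Hilbert space}\label{sec:hilbert}

For Theorem~\ref{thm:dc} we need extreme points in a Hilbert space from $\mathbf{DC}$ alone, so Zorn's lemma is not available. The norm offers a substitute: since $\|\cdot\|^2$ is strictly convex, a point of $K$ farthest from a given point is extreme. Farthest points behave worse than the nearest points of Section~\ref{sec:cc}, and they need not exist. Let $a_n=1-\frac1{n+2}$ and $K=\{x\in\ell^2(\omega):\sum_nx(n)^2/a_n^2\le1\}$, a bounded closed convex set. It contains $a_n1_{\{n\}}$, so $\sup_K\|x\|=1$, but $\|x\|^2<\sum_nx(n)^2/a_n^2\le1$ for $x\in K\setminus\{0\}$. We therefore move the base point, in $\omega$ smaller and smaller steps, until a farthest point exists. These steps are the dependent choices.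

\begin{proposition}\label{prop:hilbert}
In $\mathbf{ZFA}+\mathbf{DC}$, every nonempty bounded closed convex subset $K$ of a Hilbert space $H$ has an extreme point.
\end{proposition}

\begin{proof}
Let $M\ge1$ bound the norms on $K$. For $g\in H$ and $\eta>0$ put
\[
h_g(k)=\|k\|^2+\langle g,k\rangle,\qquad\mu(g)=\sup_Kh_g,\qquad S(g,\eta)=\{k\in K:h_g(k)>\mu(g)-\eta\}.
\]
Here $\mu(g)$ is finite and $S(g,\eta)\ne\emptyset$. As $h_g(k)=\|k+g/2\|^2-\|g\|^2/4$, maximizing $h_g$ means finding a point farthest from $-g/2$. We look for a $g$ with $\operatorname{diam}S(g,\eta)\to0$ as $\eta\to0$.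

\emph{Step 1: for all $f\in H$, $\rho>0$, $\varepsilon>0$ there are $g\in H$ with $\|g-f\|\le\rho$ and $\eta>0$ with $\operatorname{diam}S(g,\eta)\le\varepsilon$.} The idea is to take an almost maximizer $k_0$ of $h_f$ and to penalize the distance from $k_0$; the penalized function is again of the form $h_g$, up to a positive factor and a constant. Take $\delta\in(0,1)$ with $\delta(\|f\|+2M)/(1-\delta)\le\rho$, put $\theta=\delta\varepsilon^2/8$, pick $k_0\in S(f,\theta)$, and let
\[
g=\frac{f+2\delta k_0}{1-\delta},\qquad\eta=\frac\theta{1-\delta}.
\]
Then $g-f=\delta(f+2k_0)/(1-\delta)$, so $\|g-f\|\le\rho$. Expanding the square,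
\[
\psi(k):=h_f(k)-\delta\|k-k_0\|^2=(1-\delta)\|k\|^2+\langle f+2\delta k_0,k\rangle-\delta\|k_0\|^2=(1-\delta)h_g(k)-\delta\|k_0\|^2 .
\]
Let $k\in S(g,\eta)$. Multiplying $h_g(k)>\mu(g)-\eta$ by $1-\delta$ gives $\psi(k)>\sup_K\psi-\theta\ge\psi(k_0)-\theta=h_f(k_0)-\theta$. Therefore
\[
\delta\|k-k_0\|^2=h_f(k)-\psi(k)<\mu(f)-h_f(k_0)+\theta<2\theta=\delta\varepsilon^2/4,
\]
so $\|k-k_0\|<\varepsilon/2$ and $\operatorname{diam}S(g,\eta)\le\varepsilon$.

\emph{Step 2: if $M\|g-g'\|\le\eta/3$, then $S(g',\eta/3)\subseteq S(g,\eta)$.} This says that later, smaller moves of the base point keep what has been gained. By the Cauchy--Schwarz inequality $|h_g-h_{g'}|\le\eta/3$ on $K$, hence $|\mu(g)-\mu(g')|\le\eta/3$. For $k\in S(g',\eta/3)$ we get $h_g(k)\ge h_{g'}(k)-\eta/3>\mu(g')-2\eta/3\ge\mu(g)-\eta$.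

\emph{Step 3: iteration.} Apply $\mathbf{DC}$ on the set $H\times(0,\infty)$. Relate a sequence $((g_j,\eta_j))_{j<n}$ to $(g,\eta)$ if $\operatorname{diam}S(g,\eta)\le2^{-n}$ and, in case $n\ge1$, $M\|g-g_{n-1}\|\le2^{-n-2}\min(1,\eta_0,\dots,\eta_{n-1})$. By Step 1 every finite sequence is related to some pair. We obtain $(g_n,\eta_n)_{n<\omega}$ with
\[
\operatorname{diam}S(g_n,\eta_n)\le2^{-n},\qquad M\|g_{n+1}-g_n\|\le2^{-n-3}\min(1,\eta_0,\dots,\eta_n).
\]
The sequence $(g_n)$ is Cauchy, so it converges to some $g\in H$, and
\[
M\|g-g_n\|\le\sum_{j\ge n}M\|g_{j+1}-g_j\|\le\sum_{j\ge n}2^{-j-3}\eta_n\le\eta_n/4 .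
\]
By Step 2, $S(g,\eta_n/3)\subseteq S(g_n,\eta_n)$, so $\operatorname{diam}S(g,\eta_n/3)\le2^{-n}$. The nested family $\{S(g,\eta):\eta>0\}$ is thus a Cauchy filter base. Its limit $k$ lies in the closure of each $S(g,\eta)$. So $k\in K$ because $K$ is closed, and $h_g(k)\ge\mu(g)-\eta$ for all $\eta>0$ by continuity, that is, $h_g(k)=\mu(g)$.

Suppose that $k=ta+(1-t)b$ with $a\ne b$ in $K$ and $t\in(0,1)$. The identity $\|ta+(1-t)b\|^2=t\|a\|^2+(1-t)\|b\|^2-t(1-t)\|a-b\|^2$ gives $h_g(k)<th_g(a)+(1-t)h_g(b)\le\mu(g)$, a contradiction. So $k$ is extreme.
\end{proof}

\section{Dependent choices and products of length $\kappa$}\label{sec:dc}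

We first note that $\mathbf{DC}_\kappa$ implies $\mathbf{DC}$. Given $S$ and $R\subseteq S^{<\omega}\times S$ as in $\mathbf{DC}$, the set $S$ is nonempty because the empty sequence is related to some $y$. Extend $R$ to $S^{<\kappa}\times S$ by relating each sequence of infinite length to every element of $S$, apply $\mathbf{DC}_\kappa$, and restrict the resulting function to $\omega$.

To find an extreme point in a product we fix one coordinate at a time, each time at an extreme point of the projection of what is left. Proposition~\ref{prop:hilbert} requires that projection to be closed. Projections of closed sets need not be closed, but convex-compactness helps.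

\begin{lemma}\label{lem:proj}
Let $K\subseteq\prod_{\alpha<\lambda}H_\alpha$ be as in Proposition~\ref{prop:cc} and let $F\subseteq K$ be nonempty, convex and relatively closed. Then each $\pi_\alpha(F)$ is nonempty, bounded, convex and closed in $H_\alpha$.
\end{lemma}

\begin{proof}
Only closedness needs an argument. For $y\in\overline{\pi_\alpha(F)}$ the sets $\{x\in F:\|x_\alpha-y\|\le\varepsilon\}$, $\varepsilon>0$, are nonempty, convex, relatively closed in $K$ and nested. By Proposition~\ref{prop:cc} they have a common point $x\in F$, and $x_\alpha=y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dc}]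
(a)$\Rightarrow$(b). Let $K\subseteq\prod_{\alpha<\kappa}H_\alpha$ be nonempty, closed, convex and coordinatewise bounded. It is convex-compact by Proposition~\ref{prop:cc}. For $\alpha\le\kappa$ and a sequence $e=(e_\beta)_{\beta<\alpha}$ with $e_\beta\in H_\beta$, put
\[
F_e=\{x\in K:x_\beta=e_\beta\text{ for all }\beta<\alpha\},
\]
a convex and relatively closed subset of $K$. Let $S=\bigcup_{\alpha<\kappa}\{\alpha\}\times H_\alpha$, which is nonempty. Call $s\in S^{<\kappa}$ \emph{good} if $s=((\beta,e_\beta))_{\beta<\alpha}$ for a sequence $e=(e_\beta)_{\beta<\alpha}$ with $F_e\neq\emptyset$. Relate a good $s$ of this form to exactly the pairs $(\alpha,y)$ with $y\in\operatorname{ext}\pi_\alpha(F_e)$, and relate every other $s$ to all elements of $S$. Since $\mathbf{DC}$ holds, Lemma~\ref{lem:proj} and Proposition~\ref{prop:hilbert} show that $\operatorname{ext}\pi_\alpha(F_e)\ne\emptyset$ for good $s$. So $\mathbf{DC}_\kappa$ applies and yields $f:\kappa\to S$.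

We show by induction on $\alpha\le\kappa$ that $f{\upharpoonright}\alpha=((\beta,e_\beta))_{\beta<\alpha}$ with $e_\beta\in H_\beta$, and that $F_\alpha:=F_{(e_\beta)_{\beta<\alpha}}$ is a nonempty face of $K$. For $\alpha=0$ we have $F_0=K$. Suppose the claim holds for some $\alpha<\kappa$. Then $f{\upharpoonright}\alpha$ is good, so $f(\alpha)=(\alpha,e_\alpha)$ with $e_\alpha\in\operatorname{ext}\pi_\alpha(F_\alpha)$, and $F_{\alpha+1}=\{x\in F_\alpha:x_\alpha=e_\alpha\}$ is nonempty. If $ta+(1-t)b\in F_{\alpha+1}$ with $a,b\in K$ and $t\in(0,1)$, then $a,b\in F_\alpha$ because $F_\alpha$ is a face. So $e_\alpha=ta_\alpha+(1-t)b_\alpha$ with $a_\alpha,b_\alpha\in\pi_\alpha(F_\alpha)$, which forces $a_\alpha=b_\alpha=e_\alpha$ and $a,b\in F_{\alpha+1}$. At a limit $\alpha$, $F_\alpha=\bigcap_{\beta<\alpha}F_\beta$ is an intersection of a decreasing family of nonempty relatively closed faces; it is a face, and it is nonempty by convex-compactness.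

The face $F_\kappa$ is nonempty and has no element other than $(e_\alpha)_{\alpha<\kappa}$, which is therefore an extreme point of $K$.

(b)$\Rightarrow$(c). This is Lemma~\ref{lem:ell2}.

(c)$\Rightarrow$(a). Let $S$ and $R$ be as in $\mathbf{DC}_\kappa$. Say that a function $s$ from an ordinal to $S$ \emph{obeys} $R$ if $(s{\upharpoonright}\beta)\,R\,s(\beta)$ for all $\beta\in\operatorname{dom}s$. Let $T$ be the set of $s\in S^{<\kappa}$ that obey $R$. It contains $\emptyset$ and is closed under restriction, so it is a sequence tree with $T=\bigcup_{\alpha<\kappa}T_\alpha$. By Proposition~\ref{prop:KT} and (c), $K(T)$ has an extreme point, so by Proposition~\ref{prop:ext} there is a maximal chain $C$. Let $f=\bigcup C$, a function with domain $\delta\le\kappa$ by Lemma~\ref{lem:branch}. It obeys $R$: each $\beta<\delta$ lies in the domain of some $s\in C$, and $f{\upharpoonright}\beta=s{\upharpoonright}\beta$, $f(\beta)=s(\beta)$. Suppose that $\delta<\kappa$. Then $f\in S^{<\kappa}$, so $f\,R\,y$ for some $y$, and $f\cup\{(\delta,y)\}$ obeys $R$. Its domain $\delta+1$ is less than $\kappa$ because $\kappa$ is a limit ordinal, so it is a node properly extending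 $f$, contrary to Lemma~\ref{lem:branch}. Hence $\delta=\kappa$, and $f$ is the function required by $\mathbf{DC}_\kappa$.

\emph{The last statement.} One direction is Proposition~\ref{prop:hilbert}. Conversely, assume that every nonempty bounded closed convex subset of a Hilbert space has an extreme point. Let $S,R$ be as in $\mathbf{DC}$ and let $T=\bigcup_{n<\omega}T_n$ be the tree of (c)$\Rightarrow$(a) for $\kappa=\omega$. The argument there only needs an extreme point of $K(T)$. The set $K(T)$ need not lie in $\ell^2(T)$, since the indicator function of an infinite chain belongs to it, but countably many levels can be scaled into one Hilbert space. For $m\in\mathbb R^T$ let $\widetilde m(s)=2^{-\operatorname{dom}s}m(s)$; the map $m\mapsto\widetilde m$ is a linear bijection of $\mathbb R^T$. If $m\in K(T)$ and $F\subseteq T$ is finite, then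
\[
\sum_F\widetilde m^2=\sum_{n<\omega}4^{-n}\sum_{F\cap T_n}m^2\le\sum_{n<\omega}4^{-n}=\frac43
\]
by Proposition~\ref{prop:KT}. Hence the image of $K(T)$ is contained in a ball of $\ell^2(T)$, and it equals
\[
\widetilde K=\Big\{x\in\ell^2(T):\sum_{s\in A}2^{\operatorname{dom}s}|x(s)|\le1\text{ for every finite antichain }A\subseteq T\Big\},
\]
because the displayed condition on $x=\widetilde m$ is the definition of $m\in K(T)$. So $\widetilde K$ is nonempty, bounded and convex, and it is closed because the evaluations are continuous on $\ell^2(T)$. By Lemma~\ref{lem:ell2} and the assumption, $\widetilde K$ has an extreme point. A linear bijection between convex sets preserves extreme points, so $K(T)$ has one too.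
\end{proof}

\begin{thebibliography}{9}

\bibitem{HR} Howard and Rubin, \emph{Consequences of the Axiom of Choice}.

\bibitem{Morillon} Marianne Morillon, \emph{Multiple Choices imply the Ingleton and Krein-Milman axioms}, arXiv:1901.04021 (2019).

\end{thebibliography}
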